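\title{Compact four-manifolds with parallel Weyl tensor}

\begin{abstract}
We prove that a compact four-dimensional pseudo-Riemannian manifold with parallel Weyl tensor is either conformally flat or locally symmetric with nonzero scalar curvature. In particular, no compact essentially conformally symmetric manifold has dimension four, in any signature. The obstruction is an integral identity: if a compact oriented four-manifold carries a parallel null self-dual $2$-form $\omega\neq0$, then its self-dual Weyl tensor equals $\lambda\,\omega\otimes\omega$ for a function $\lambda$ of mean zero. Neutral metrics on $T^4$ show that the identity is sharp.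
\end{abstract}

\section{Introduction}

Manifolds are smooth and connected, and \emph{compact} means compact without boundary. Let $(M,g)$ be a pseudo-Riemannian manifold of dimension $n\ge4$ and any signature, with Levi-Civita connection $\nabla$, curvature tensor $R$, scalar curvature $s$ and Weyl tensor $W$. The Weyl tensor is the totally trace-free part of $R$ (see \eqref{eq:weyl} for $n=4$); it vanishes identically exactly when $g$ is conformally flat, that is, locally conformal to a flat metric. The manifold is \emph{conformally symmetric} if $\nabla W=0$. Two classes of metrics satisfy this condition for a trivial reason: the conformally flat ones, with $W\equiv0$, and the locally symmetric ones, with $\nabla R\equiv0$. A conformally symmetric manifold with $W\not\equiv0$ and $\nabla R\not\equiv0$ is called \emph{essentially conformally symmetric}, or an \emph{ECS manifold}.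

The metric of an ECS manifold is necessarily indefinite, and indefinite examples are easy to write down. On $\mathbb R^4$ with coordinates $t,r,x,y$, the Lorentzian metric
\begin{equation}\label{eq:firstECS}
g=2\,dt\,dr+\big(f(t)(x^2+y^2)+x^2-y^2\big)\,dt^2+dx^2+dy^2
\end{equation}
is ECS for every nonconstant function $f$ (Example~\ref{ex:waves}). Compact ECS manifolds exist in every dimension $n\ge5$, and in all odd dimensions $n\ge5$ there are compact ECS manifolds that are locally homogeneous. Derdzinski and Terek \cite{DT} state as an open question whether a compact ECS manifold may be of dimension four. With noncompact examples in dimension four and compact ones in every higher dimension, one would guess that it may. It may not.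

\begin{theorem}\label{thm:ECS}
No compact four-dimensional pseudo-Riemannian manifold is ECS.
\end{theorem}

Together with the existence results above, this shows that compact ECS manifolds exist exactly in dimensions $n\ge5$. Since an ECS manifold has $W\not\equiv0$ and is not locally symmetric, Theorem~\ref{thm:ECS} is a consequence of the following stronger statement.

\begin{theorem}\label{thm:dichotomy}
Let $(M,g)$ be a compact four-dimensional pseudo-Riemannian manifold of any signature with $\nabla W=0$. Then either $W\equiv0$, or $(M,g)$ is locally symmetric with constant nonzero scalar curvature.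
\end{theorem}

The second alternative occurs in every signature, up to the sign of $g$ (Example~\ref{ex:products}). Besides ECS manifolds, Theorem~\ref{thm:dichotomy} excludes compact locally symmetric four-manifolds with $W\ne0$ and $s=0$, such as compact quotients of the four-dimensional Cahen--Wallach spaces that are not conformally flat.

The proof uses the splitting of the complex-valued $2$-forms on an oriented four-manifold into self-dual and anti-self-dual ones, and the corresponding splitting $W=W^++W^-$; both are recalled in Section~\ref{sec:algebra}. A $2$-form is \emph{null} if its square norm for the complex-bilinear extension of $g$ vanishes. The global step is the following identity.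

\begin{theorem}\label{thm:integral}
Let $(M,g)$ be a compact oriented pseudo-Riemannian four-manifold carrying a nowhere-zero, parallel, null, self-dual, possibly complex-valued $2$-form $\omega$. Then $s=0$ and $W^+=\lambda\,\omega\otimes\omega$ for a smooth function $\lambda$, and
\[
\int_M\lambda\,\mathrm{vol}_g=0 .
\]
Conversely, every smooth real-valued function $\lambda$ of mean zero on $T^2$, pulled back to $T^4=T^2\times T^2$, arises in this way from a neutral metric on $T^4$.
\end{theorem}

The argument has a local and a global half. Locally, a parallel $W^+\ne0$ must commute with the curvature of the rank-three bundle of self-dual forms, and that curvature contains $W^+$ itself. This leaves two algebraic types (Section~\ref{sec:types}). One forces $s\neq0$ and $\nabla R=0$; in the other, $W^+=\omega\otimes\omega$ with $\omega$ parallel and null. On a compact manifold the second type gives $\lambda\equiv1$ in Theorem~\ref{thm:integral}, which is absurd (Section~\ref{sec:final}). The difficulty in Theorem~\ref{thm:integral} is that $\lambda\,\omega\otimes\omega$ is nilpotent: its trace and its square norm vanish,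 so these invariants do not detect $\lambda$. One has to leave the parallel objects and introduce a second null form $\eta$ dual to $\omega$. Its covariant derivative defines a $1$-form $\alpha$, and $\lambda\,\mathrm{vol}_g$ turns out to be a constant multiple of $d(\alpha\wedge\eta)$. We compute this by hand on tori in Section~\ref{sec:examples} and prove it in general in Section~\ref{sec:integral}.

\section{Self-dual forms and curvature}\label{sec:algebra}

From here through Section~\ref{sec:types}, $M$ is oriented and four-dimensional, and $g$ has $q$ minus signs. To treat all signatures at once we complexify.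

\subsection{The splitting of $2$-forms}

Extend $g$ complex-bilinearly to $T^{\mathbb C}M$ and use it to identify vectors with $1$-forms. All forms are complex-valued. On $p$-forms we use the bilinear form $\langle u_1\wedge\dots\wedge u_p,\,w_1\wedge\dots\wedge w_p\rangle=\det[g(u_j,w_k)]$, and a $2$-form $a$ is evaluated on vectors by $a(w,z)=\langle a,w\wedge z\rangle$. The exterior derivative of a $1$-form is $d\alpha(u,v)=u\,\alpha(v)-v\,\alpha(u)-\alpha([u,v])$.

Since $\langle\mathrm{vol}_g,\mathrm{vol}_g\rangle=(-1)^q$, we put $\mu=\mathrm{vol}_g$ for $q$ even and $\mu=i\,\mathrm{vol}_g$ for $q$ odd. Then $\mu$ is parallel and $\langle\mu,\mu\rangle=1$. Multiply the negative vectors of a real orthonormal basis by $i$, and change the sign of one vector if needed. This gives a complex basis $e_1,\dots,e_4$ with $g(e_j,e_k)=\delta_{jk}$ and $e_1\wedge e_2\wedge e_3\wedge e_4=\mu$. In such a basis the algebra of every signature is the complexified Euclidean algebra.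

Define $*$ on $2$-forms by $a\wedge *b=\langle a,b\rangle\mu$. With $e_{jk}=e_j\wedge e_k$, the operator $*$ interchanges $e_{12}$ with $e_{34}$, $e_{13}$ with $-e_{24}$, and $e_{14}$ with $e_{23}$. So $*^2=1$ and $\Lambda^2=\Lambda^+\oplus\Lambda^-$, where the $\pm1$-eigenbundle $\Lambda^\pm$ has the basis
\[
\xi^\pm_1=e_{12}\pm e_{34},\qquad \xi^\pm_2=e_{13}\mp e_{24},\qquad \xi^\pm_3=e_{14}\pm e_{23}.
\]
These six forms are mutually orthogonal of square norm $2$. Hence $\Lambda^+\perp\Lambda^-$, and $\langle\,,\rangle$ is nondegenerate on each summand. Both bundles are parallel because $\mu$ is, and reversing the orientation interchanges them. Sections of $\Lambda^+$ are \emph{self-dual}. The definition of $*$ gives, for any $2$-form $a$,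
\begin{equation}\label{eq:wedge}
a\wedge b=\pm\langle a,b\rangle\mu\quad\text{if } b\in\Lambda^\pm;\qquad\text{in particular }\ \Lambda^+\wedge\Lambda^-=0 .
\end{equation}
For $q$ even, $*$ is real. For $q$ odd, $\bar\mu=-\mu$ gives $\overline{*b}=-{*\bar b}$, so conjugation interchanges $\Lambda^+$ and $\Lambda^-$; in Lorentzian signature no nonzero self-dual form is real.

\begin{lemma}\label{lem:nullplane}
If $u,v$ are linearly independent and $g(u,u)=g(u,v)=g(v,v)=0$, then $u\wedge v$ is null and lies in $\Lambda^+$ or in $\Lambda^-$.
\end{lemma}

\begin{proof}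
Complete $u,v$ to a basis $u,v,u',v'$. The functionals $c\mapsto c\wedge u\wedge v$ and $c\mapsto\langle c,u\wedge v\rangle\mu=c\wedge *(u\wedge v)$ both vanish on the five basis $2$-forms that contain $u$ or $v$, and the first is nonzero on $u'\wedge v'$. So $*(u\wedge v)$ is a multiple of $u\wedge v$, and $*^2=1$ makes the factor $\pm1$.
\end{proof}

\subsection{The Lie algebra $\Lambda^+$}

Identify a $2$-form $a$ with the skew endomorphism given by $a(u,v)=g(au,v)$. Thus
\begin{equation}\label{eq:action}
(u\wedge v)\,w=g(u,w)\,v-g(v,w)\,u,\qquad \langle a,b\rangle=-\tfrac12\operatorname{tr}(ab).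
\end{equation}
Identify $e_1,e_2,e_3,e_4$ with the quaternions $1,\mathbf i,\mathbf j,\mathbf k$. By \eqref{eq:action}, $\xi_1^+$ sends $1,\mathbf i,\mathbf j,\mathbf k$ to $\mathbf i,-1,\mathbf k,-\mathbf j$, so it is left multiplication by $\mathbf i$. In the same way $\xi_2^+$ sends them to $\mathbf j,-\mathbf k,-1,\mathbf i$ and $\xi_3^+$ to $\mathbf k,\mathbf j,-\mathbf i,-1$: these are the left multiplications by $\mathbf j$ and $\mathbf k$. The forms $\xi^-_1,\xi^-_2,\xi^-_3$ differ in the sign of the term without $e_1$ and are the right multiplications by $\mathbf i,\mathbf j,\mathbf k$. Associativity and the quaternion relations give $[\Lambda^+,\Lambda^-]=0$, $[\Lambda^\pm,\Lambda^\pm]\subset\Lambda^\pm$, and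
\begin{equation}\label{eq:clifford}
ab+ba=-\langle a,b\rangle\,\mathrm{Id}\qquad(a,b\in\Lambda^+\ \text{ or }\ a,b\in\Lambda^-).
\end{equation}
The next lemma says that the bracket on $\Lambda^+$ behaves like the cross product on $\mathbb C^3$.

\begin{lemma}\label{lem:bracket}
Let $a,b,d\in\Lambda^+$. Then $\operatorname{ad}a=[a,\cdot\,]$ is skew for $\langle\,,\rangle$,
\begin{equation}\label{eq:triple}
[a,[b,d]]=2\big(\langle a,d\rangle b-\langle a,b\rangle d\big),
\end{equation}
and, if $a\ne0$, the kernel of $\operatorname{ad}a$ on $\Lambda^+$ is $\mathbb Ca$.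
\end{lemma}

\begin{proof}
Skewness is $\operatorname{tr}(abd-bad)=-\operatorname{tr}(bad-bda)$. By \eqref{eq:clifford}, $[b,d]=2bd+\langle b,d\rangle\mathrm{Id}$, so $[a,[b,d]]=2(abd-bda)$; and moving $a$ to the right by \eqref{eq:clifford} twice,
\[
abd=-bad-\langle a,b\rangle d=bda+\langle a,d\rangle b-\langle a,b\rangle d .
\]
If $a\neq0$ and $[a,b]=0$, choose $d$ with $\langle d,a\rangle=1$. Then $0=[d,[a,b]]=2(\langle d,b\rangle a-b)$.
\end{proof}

Let $0\ne\omega\in\Lambda^+$ be null. Choose $\zeta\in\Lambda^+$ with $\langle\omega,\zeta\rangle=1$ and put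
\begin{equation}\label{eq:eta}
\eta=\zeta-\tfrac12\langle\zeta,\zeta\rangle\,\omega,\qquad\Theta=[\omega,\eta].
\end{equation}
Then $\langle\eta,\eta\rangle=0$ and $\langle\omega,\eta\rangle=1$. Lemma~\ref{lem:bracket} gives $\Theta\perp\omega,\eta$ and
\begin{equation}\label{eq:frame}
[\omega,\Theta]=2\omega,\qquad[\eta,\Theta]=-2\eta,\qquad\langle\Theta,\Theta\rangle=-\langle[\eta,\omega],\Theta\rangle=\langle\omega,[\eta,\Theta]\rangle=-2 .
\end{equation}
So $\omega,\Theta,\eta$ is a basis of $\Lambda^+$, which we call a \emph{null frame}. The operator $N=\operatorname{ad}\omega$ maps $\eta\mapsto\Theta\mapsto2\omega\mapsto0$; it is nilpotent with a single Jordan block.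

\subsection{Curvature}

Let $R(u,v)=\nabla_u\nabla_v-\nabla_v\nabla_u-\nabla_{[u,v]}$, $R(u,v,w,z)=g(R(u,v)w,z)$ and $\operatorname{Ric}(v,w)=\operatorname{tr}(u\mapsto R(u,v)w)=\sum_jR(e_j,v,w,e_j)$. With the Schouten tensor $P=\frac12(\operatorname{Ric}-\frac s6g)$, whose trace is $s/6$, the Weyl tensor is defined by
\begin{equation}\label{eq:weyl}
\begin{aligned}
R(u,v,w,z)=W(u,v,w,z)&+P(v,w)g(u,z)+P(u,z)g(v,w)\\
&-P(u,w)g(v,z)-P(v,z)g(u,w).
\end{aligned}
\end{equation}
It has the algebraic symmetries of $R$, and its Ricci contraction $\sum_jW(e_j,v,w,e_j)$ vanishes. We regard $R$ and $W$ as symmetric elements of $\Lambda^2\otimes\Lambda^2$, where $(a\otimes b)(u,v,w,z)=a(u,v)b(w,z)$, and we let $a\otimes b$ act on $\Lambda^2$ by $c\mapsto\langle a,c\rangle b$. Its trace is $\langle a,b\rangle$. Let $W^\pm$ be the $\Lambda^\pm\otimes\Lambda^\pm$ component of $W$. We recall the Singer--Thorpe decomposition, with a proof that works in every signature.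

\begin{lemma}\label{lem:ST}
One has $W=W^++W^-$, each $W^\pm$ is trace-free, and the $\Lambda^\pm\otimes\Lambda^\pm$ component of $R$ is $W^\pm-\frac s{12}\mathrm{Id}$.
\end{lemma}

\begin{proof}
By \eqref{eq:weyl}, $R=W-D$, where $D(u\wedge v)=Pu\wedge v+u\wedge Pv$. The operator $D$ is symmetric, and $Da\wedge b+a\wedge Db=(\operatorname{tr}P)\,a\wedge b$ because the derivation extending $P$ acts on $4$-forms by the trace. For $a,b$ in the same $\Lambda^\pm$, \eqref{eq:wedge} turns this into $2\langle Da,b\rangle=\frac s6\langle a,b\rangle$, which proves the last claim.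

The Ricci contraction of $a\otimes b$ is $\sum_jg(ae_j,v)g(bw,e_j)=-g(av,bw)=g(bav,w)$, the endomorphism $ba$. By \eqref{eq:clifford} the contraction of $W^\pm$ is $-\frac12(\operatorname{tr}W^\pm)\mathrm{Id}$. The mixed part $\sum c_{jk}(\xi_j^+\otimes\xi_k^-+\xi_k^-\otimes\xi_j^+)$ of $W$ has contraction $2\sum c_{jk}\xi^+_j\xi^-_k$. The sixteen maps $h\mapsto p\,h\,p'$ with $p,p'\in\{1,\mathbf i,\mathbf j,\mathbf k\}$ are orthogonal matrices, closed under products and inverses up to sign, and all but $\mathrm{Id}$ have trace zero by \eqref{eq:action} and $\Lambda^+\perp\Lambda^-$. So they are mutually orthogonal for $\operatorname{tr}(S^{T}S')$, hence independent. Vanishing of the Ricci contraction of $W$ therefore gives $c_{jk}=0$ and $\operatorname{tr}W^++\operatorname{tr}W^-=0$. By the first Bianchi identity the map $a\otimes b\mapsto a\wedge b$ annihilates $W$, which by \eqref{eq:wedge} reads $\operatorname{tr}W^+-\operatorname{tr}W^-=0$.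
\end{proof}

Write $R(u,v)=F^+(u,v)+F^-(u,v)$ with $F^\pm(u,v)\in\Lambda^\pm$; thus $F^+$ is the $\Lambda^2\otimes\Lambda^+$ component of $R$. The curvature acts on endomorphisms by the commutator and $[\Lambda^-,\Lambda^+]=0$, so
\begin{equation}\label{eq:curvaction}
R(u,v)\,b=[F^+(u,v),b]\qquad\text{for sections $b$ of }\Lambda^+ .
\end{equation}

\section{Three families of examples}\label{sec:examples}

The first two families exhibit the two algebraic types of a parallel $W^+$. The third shows the mechanism of Theorem~\ref{thm:integral} and proves its converse part. We use one textbook fact: a connection is the Levi-Civita connection if and only if it preserves $g$ and is torsion-free, and torsion-freeness means that $\nabla\theta=\sum\beta_j\otimes\gamma_j$ implies $d\theta=\sum\beta_j\wedge\gamma_j$ for the $1$-forms $\theta$ of a coframe; the same implication then holds for all forms.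

\begin{example}[products of surfaces]\label{ex:products}
A pseudo-Riemannian surface $(\Sigma,h)$ has $R(u,v)w=K\big(h(v,w)u-h(u,w)v\big)$; replacing $h$ by $-h$ leaves $R(u,v)w$ unchanged and so changes the sign of $K$. A product of surfaces of constant curvatures $K_1,K_2$ is locally symmetric, with $s=2(K_1+K_2)$ and $R=-K_1e_{12}\otimes e_{12}-K_2e_{34}\otimes e_{34}$ for $e_1,e_2$ tangent to the first factor. Since $2e_{12}=\xi_1^++\xi_1^-$ and $2e_{34}=\xi_1^+-\xi_1^-$, the $\Lambda^\pm\otimes\Lambda^\pm$ component of $R$ is $-\frac s8\,\xi^\pm_1\otimes\xi_1^\pm$. By Lemma~\ref{lem:ST}, $W^\pm$ has the eigenvalue $-\frac s4+\frac s{12}=-\frac s6$ on $\xi_1^\pm$ and $\frac s{12}$ on $\xi_2^\pm,\xi_3^\pm$. So $W=0$ exactly when $K_1+K_2=0$. Compact examples with $K_1+K_2\ne0$ are $S^2\times S^2$ (Riemannian), $S^2\times T^2$ with a flat Lorentzian torus (Lorentzian), and $(S^2,h)\times(\Sigma,-h_{\mathrm{hyp}})$ with $\Sigma$ a compact hyperbolic surface (neutral, $K_1,K_2>0$).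
\end{example}

\begin{example}[Lorentzian waves]\label{ex:waves}
For a real function $\kappa(t,x_1,x_2)$ let
\[
g=2\,dt\,dr+\kappa\,dt^2+dx_1^2+dx_2^2=2\,dt\,\theta+dx_1^2+dx_2^2,\qquad\theta=dr+\tfrac12\kappa\,dt,
\]
on $\mathbb R^4$, and let subscripts on $\kappa$ denote partial derivatives. In the coframe $dt,\theta,dx_1,dx_2$ the nonzero inner products are $g(dt,\theta)=g(dx_j,dx_j)=1$. Define $\nabla$ on this coframe by $\nabla_u\gamma=\Gamma(u)\gamma$, where $\Gamma=\frac12\sum_j\kappa_j\,dt\otimes(dx_j\wedge dt)$. By \eqref{eq:action},
\[
\nabla dt=0,\qquad\nabla dx_j=\tfrac12\kappa_j\,dt\otimes dt,\qquad\nabla\theta=-\tfrac12\sum_j\kappa_j\,dt\otimes dx_j .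
\]
This connection is metric because $\Gamma(u)$ is skew, and torsion-free because $d\theta=-\frac12\sum_j\kappa_j\,dt\wedge dx_j$. The endomorphisms $dx_j\wedge dt$ have constant matrices in the coframe, and $[\Gamma(u),\Gamma(v)]=0$ since $\Gamma(u)$ and $\Gamma(v)$ are proportional. So $R=d\Gamma=\frac12\sum\kappa_{jk}\,(dt\wedge dx_k)\otimes(dt\wedge dx_j)$. With $z=x_1+ix_2$ and $\omega=dt\wedge dz$,
\[
R=\tfrac12\kappa_{zz}\,\omega\otimes\omega+\tfrac12\kappa_{\bar z\bar z}\,\bar\omega\otimes\bar\omega+\tfrac12\kappa_{z\bar z}\,(\omega\otimes\bar\omega+\bar\omega\otimes\omega).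
\]
The form $\omega$ is parallel, since $\nabla_udz$ is a multiple of $dt$. By Lemma~\ref{lem:nullplane} it is null and self-dual for one orientation, and then $\bar\omega\in\Lambda^-$. Lemma~\ref{lem:ST} gives $s=0$, $W^+=\lambda\,\omega\otimes\omega$ with $\lambda=\frac12\kappa_{zz}$, and $W^-=\overline{W^+}$. Thus $\nabla W=0$ exactly when $\kappa_{zz}$ is constant.

For \eqref{eq:firstECS}, $\kappa=fz\bar z+\frac12(z^2+\bar z^2)$, so $\lambda=\frac12$ and $\nabla R=\frac12df\otimes(\omega\otimes\bar\omega+\bar\omega\otimes\omega)$; the metric is ECS when $f$ is nonconstant. If $\kappa$ is a quadratic form in $x_1,x_2$ with constant coefficients, then $\nabla R=0$; the nondegenerate forms give the four-dimensional Cahen--Wallach spaces, and $W\neq0$ unless $\kappa$ is a multiple of $x_1^2+x_2^2$. If instead $\kappa$ is periodic, $g$ descends to $T^4$ and $\lambda$ is a derivative of a periodic function. Then $\int\lambda=0$, and $\lambda$ cannot be a nonzero constant.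
\end{example}

The last observation depends on the coordinates and says nothing about quotients by other groups of isometries. To find its invariant content we turn to a neutral family, where everything is real.

\begin{proposition}\label{prop:torus}
On $T^4$ with coordinates $x^1,x^2,y_1,y_2$ modulo $1$, let $\psi=\psi(x^1,x^2)$ be a smooth real function and
\[
g=2\,dx^1dy_1+2\,dx^2dy_2+\psi\,\big((dx^1)^2+(dx^2)^2\big).
\]
Then $g$ is neutral, $\omega=dx^1\wedge dx^2$ is parallel, null and self-dual for one of the orientations, and $R=W=W^+=\frac12(\Delta\psi)\,\omega\otimes\omega$ with $\Delta=\partial_1^2+\partial_2^2$.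
\end{proposition}

\begin{proof}
With $\theta_j=dy_j+\frac12\psi\,dx^j$ we have $g=2\,dx^1\theta_1+2\,dx^2\theta_2$. So $g$ is neutral, and the nonzero inner products in the coframe $dx^1,dx^2,\theta_1,\theta_2$ are $g(dx^j,\theta_j)=1$. Lemma~\ref{lem:nullplane} applies to $\omega$, and we choose the orientation with $\omega\in\Lambda^+$. Put $\alpha=\frac12(\psi_1\,dx^2-\psi_2\,dx^1)$ and define $\nabla$ on the coframe by $\nabla_u\gamma=\alpha(u)\,\omega\gamma$, that is, by \eqref{eq:action},
\[
\nabla dx^1=\nabla dx^2=0,\qquad\nabla\theta_1=\alpha\otimes dx^2,\qquad\nabla\theta_2=-\alpha\otimes dx^1 .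
\]
This connection is metric because $\omega$ is skew, and torsion-free because $d\theta_1=-\frac12\psi_2\,\omega=\alpha\wedge dx^2$ and $d\theta_2=\frac12\psi_1\,\omega=-\alpha\wedge dx^1$. Hence $\omega$ is parallel. The curvature kills $dx^1,dx^2$ and sends $\theta_1,\theta_2$ to $d\alpha(u,v)\,dx^2$, $-d\alpha(u,v)\,dx^1$. So $R=d\alpha\otimes\omega=\frac12(\Delta\psi)\,\omega\otimes\omega$. Its Ricci contraction is a multiple of the endomorphism $\omega\omega$, which is zero by \eqref{eq:clifford}. Thus $P=0$ and $R=W=W^+$.
\end{proof}

\begin{proof}[Proof of the converse part of Theorem~\ref{thm:integral}]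
Let $\lambda=\sum_{k\ne0}c_ke^{2\pi ik\cdot x}$ be smooth, real and of mean zero on $T^2$. Then $\psi=-\sum_{k\neq0}c_k(2\pi^2|k|^2)^{-1}e^{2\pi ik\cdot x}$ is smooth, real, and $\Delta\psi=2\lambda$. Proposition~\ref{prop:torus} gives $W^+=\lambda\,\omega\otimes\omega$.
\end{proof}

So for functions pulled back from $T^2$, the condition $\int\lambda=0$ is the only obstruction on $T^4$. Now let us see why it holds, in terms of self-dual forms only. The form $\eta=\theta_1\wedge\theta_2$ is null, $\langle\omega,\eta\rangle=1$, and $\eta\in\Lambda^+$ by Lemma~\ref{lem:nullplane} and $\Lambda^+\perp\Lambda^-$; hence $\mu=\omega\wedge\eta$. By \eqref{eq:action}, $\eta$ sends $dx^1,dx^2$ to $\theta_2,-\theta_1$ and kills the $\theta_j$, so $\Theta=[\omega,\eta]$ fixes $\theta_j$ and reverses $dx^j$; that is, $\Theta=dx^1\wedge\theta_1+dx^2\wedge\theta_2$. Then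
\[
\nabla\eta=\alpha\otimes(dx^2\wedge\theta_2-\theta_1\wedge dx^1)=\alpha\otimes\Theta,\qquad d\alpha=\lambda\,\omega .
\]
The form $\eta$ is neither parallel nor closed, but $d\eta=\alpha\wedge\Theta$ is annihilated by $\alpha$. Therefore $d(\alpha\wedge\eta)=d\alpha\wedge\eta=\lambda\mu$. The objects $\eta,\Theta,\alpha$ make sense without coordinates, and the next section shows that they exist globally whenever $\omega$ does.

\section{The integral identity}\label{sec:integral}

Let $\omega$ be a nowhere-zero, parallel, null section of $\Lambda^+$. We prove the first part of Theorem~\ref{thm:integral}. Compactness is used only in the last sentence of the proof.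

\medskip\noindent\emph{Step 1: the curvature of $\Lambda^+$.}
Since $\nabla\omega=0$, \eqref{eq:curvaction} gives $[F^+(u,v),\omega]=0$, and Lemma~\ref{lem:bracket} gives $F^+(u,v)=\varphi(u,v)\,\omega$. So $F^+=\varphi\otimes\omega$ for a $2$-form $\varphi=\varphi^++\rho$ with $\varphi^+\in\Lambda^+$, $\rho\in\Lambda^-$. The $\Lambda^+\otimes\Lambda^+$ component $\varphi^+\otimes\omega$ of $R$ is symmetric, and $\varphi^+\otimes\omega=\omega\otimes\varphi^+$ forces $\varphi^+=\lambda\omega$ for a function $\lambda$. By Lemma~\ref{lem:ST}, $W^+-\frac s{12}\mathrm{Id}=\lambda\,\omega\otimes\omega$. Taking traces, $-\frac s4=\lambda\langle\omega,\omega\rangle=0$; here we use that $\omega$ is null. Hence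
\begin{equation}\label{eq:step1}
s=0,\qquad W^+=\lambda\,\omega\otimes\omega,\qquad F^+=\varphi\otimes\omega,\qquad\varphi=\lambda\omega+\rho .
\end{equation}

To integrate $\lambda$ we want a $4$-form built from $\varphi$. By \eqref{eq:wedge}, $\varphi\wedge\omega=0$ and $\varphi\wedge\varphi=-\langle\rho,\rho\rangle\mu$; neither involves $\lambda$. A self-dual form $b$ has $\varphi\wedge b=\lambda\langle\omega,b\rangle\mu$, so it sees $\lambda$ only if it is not orthogonal to $\omega$. This leads to a global null frame.

\medskip\noindent\emph{Step 2: a global null frame.}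
Near each point there is a smooth section $\zeta$ of $\Lambda^+$ with $\langle\omega,\zeta\rangle=1$, because $\omega\neq0$ and $\langle\,,\rangle$ is nondegenerate. This condition is affine in $\zeta$, so a partition of unity gives a global such $\zeta$. Formula \eqref{eq:eta} then yields a global smooth null frame $\omega,\Theta,\eta$. The forms $\varphi(u,v)=\langle F^+(u,v),\eta\rangle$ and $\lambda=\langle\varphi,\eta\rangle$ are smooth.

\medskip\noindent\emph{Step 3: $\varphi$ is exact.}
Differentiating $\langle\eta,\eta\rangle=0$ and $\langle\omega,\eta\rangle=1$ shows that $\nabla_u\eta$ is orthogonal to $\eta$ and $\omega$, hence a multiple of $\Theta$. So there is a global $1$-form $\alpha$ with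
\begin{equation}\label{eq:alpha}
\nabla\eta=\alpha\otimes\Theta,\qquad\nabla\Theta=[\omega,\nabla\eta]=\alpha\otimes[\omega,\Theta]=2\alpha\otimes\omega .
\end{equation}
We compute $R(u,v)\Theta$ in two ways. From \eqref{eq:alpha} and $\nabla\omega=0$,
\[
R(u,v)\Theta=2\big(u\,\alpha(v)-v\,\alpha(u)-\alpha([u,v])\big)\,\omega=2\,d\alpha(u,v)\,\omega .
\]
From \eqref{eq:curvaction}, \eqref{eq:step1} and \eqref{eq:frame}, $R(u,v)\Theta=\varphi(u,v)[\omega,\Theta]=2\varphi(u,v)\,\omega$. Hence $d\alpha=\varphi=\lambda\omega+\rho$.

\medskip\noindent\emph{Step 4: $\lambda\mu$ is exact.}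
If $\eta$ were closed, $\varphi\wedge\eta$ would be exact at once. It need not be closed, but $\nabla$ is torsion-free, so \eqref{eq:alpha} gives $d\eta=\alpha\wedge\Theta$ and $\alpha\wedge d\eta=0$. With \eqref{eq:wedge},
\begin{equation}\label{eq:exact}
d(\alpha\wedge\eta)=d\alpha\wedge\eta-\alpha\wedge d\eta=\lambda\,\omega\wedge\eta+\rho\wedge\eta=\lambda\mu .
\end{equation}
If $M$ is compact, Stokes' theorem gives $\int_M\lambda\mu=0$, and $\mu$ is a nonzero constant multiple of $\mathrm{vol}_g$. This completes the proof of Theorem~\ref{thm:integral}. \qed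

\begin{remark}
At a point, the null elements of $\Lambda^+$ with inner product $1$ with $\omega$ are $\eta'=\eta+\tau\Theta+\tau^2\omega=e^{\tau N}\eta$, $\tau\in\mathbb C$, by \eqref{eq:frame}. So the null frames extending $\omega$ form a principal bundle with the additive group $\mathbb C$; Step 2 trivializes it, $\alpha$ is the connection form and $\varphi$ the curvature. For a function $\tau$ one has $[\omega,\eta']=\Theta+2\tau\omega$ and $\nabla\eta'=(\alpha+d\tau)\otimes(\Theta+2\tau\omega)$, so $\alpha$ is determined up to exact forms.
\end{remark}

\section{The two types of a parallel $W^+$}\label{sec:types}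

This section is local. It shows that Examples~\ref{ex:products} and \ref{ex:waves} display the only possible types.

\begin{proposition}\label{prop:types}
Let $(M,g)$ be an oriented four-manifold with $\nabla W=0$ and $W^+\not\equiv0$. Then exactly one of the following holds.
\begin{enumerate}
\item[(i)] $s$ is a nonzero constant and $(M,g)$ is locally symmetric.
\item[(ii)] $s\equiv0$ and, near each point, $W^+=\omega\otimes\omega$ for a parallel, null, nowhere-zero local section $\omega$ of $\Lambda^+$, unique up to sign.
\end{enumerate}
\end{proposition}

Let $A$ denote $W^+$ as a trace-free symmetric endomorphism of $\Lambda^+$. It is parallel because $W$ and $\Lambda^\pm$ are, so it is nonzero at every point. We first find its type at one point.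

\begin{lemma}\label{lem:pointwise}
At each point of $M$, one of the following holds.
\begin{enumerate}
\item[(a)] $s\neq0$, and $A$ equals $-\frac s6$ on a non-null line and $\frac s{12}$ on its orthogonal complement.
\item[(b)] $s=0$, and $A=\omega\otimes\omega$ with $\omega\ne0$ null.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\mathfrak h=\{b\in\Lambda^+:[\operatorname{ad}b,A]=0\}$ be the infinitesimal stabilizer of $A$. Since $\nabla A=0$, the curvature annihilates $A$, so all $F^+(u,v)$ lie in $\mathfrak h$ by \eqref{eq:curvaction}. The image of $F^+:\Lambda^2\to\Lambda^+$ is spanned by the $F^+(u,v)$, and $F^+$ restricted to $\Lambda^+$ is $A-\frac s{12}$ by Lemma~\ref{lem:ST}. Hence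
\begin{equation}\label{eq:inclusion}
\big(A-\tfrac s{12}\big)\Lambda^+\subset\mathfrak h .
\end{equation}
This is the constraint that ties $A$ to its own stabilizer. If $\mathfrak h=0$, then $A=\frac s{12}\mathrm{Id}$, and $\operatorname{tr}A=0$ gives $A=0$, which is false. So $\mathfrak h\neq0$.

\emph{Case 1: $\mathfrak h$ contains a non-null $a$.} As $A$ commutes with $\operatorname{ad}a$, it preserves $\ker\operatorname{ad}a=\mathbb Ca$, say $Aa=\nu a$; being symmetric, it preserves the plane $a^\perp$. This plane is nondegenerate, so it has a basis $e,f$ of null elements with $\langle e,f\rangle=1$. The skew operator $\operatorname{ad}a$ preserves $a^\perp$. From $[a,e]\perp e$ and $[a,f]\perp f$ we get $[a,e]=ke$, $[a,f]=k'f$, skewness gives $k'=-k$, and $k\ne0$ by Lemma~\ref{lem:bracket}. So $A$ preserves the distinct eigenlines $\mathbb Ce,\mathbb Cf$, and $\langle Ae,f\rangle=\langle e,Af\rangle$ makes its eigenvalues on them equal. Since $\operatorname{tr}A=0$ and $A\neq0$, we have $A=-\nu/2$ on $a^\perp$ and $\nu\ne0$. If $b\in\mathfrak h$, then $\operatorname{ad}b$ preserves the eigenspace $\mathbb Ca$ of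 $A$. As $[b,a]\perp a$ and $a$ is non-null, $[b,a]=0$, so $b\in\mathbb Ca$. Thus $\mathfrak h=\mathbb Ca$, and \eqref{eq:inclusion} applied to $e$ gives $-\frac\nu2-\frac s{12}=0$. This is (a).

\emph{Case 2: every element of $\mathfrak h$ is null.} Take $0\ne\omega\in\mathfrak h$, a null frame $\omega,\Theta,\eta$, and $N=\operatorname{ad}\omega$. Expand $A\eta=c_0\eta+c_1N\eta+c_2N^2\eta$. The operators $A$ and $c_0+c_1N+c_2N^2$ commute with $N$ and agree on $\eta$, so they agree on the basis $\eta,N\eta,N^2\eta$. The trace gives $c_0=0$. Since $A$ and $N^2$ are symmetric and $N$ is skew, $c_1N$ is both symmetric and skew, so $c_1=0$. By \eqref{eq:triple}, $N^2\xi=2\langle\omega,\xi\rangle\omega$. Thus $A=2c_2\,\omega\otimes\omega$ with $c_2\ne0$, and multiplying $\omega$ by a complex square root of $2c_2$ gives $A=\omega\otimes\omega$. Now $A^2=0$. If $s\ne0$, then $A-\frac s{12}$ is invertible and \eqref{eq:inclusion} gives $\mathfrak h=\Lambda^+$, which contains the non-null $\Theta$. So $s=0$, and (b) holds.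
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:types}]
The two alternatives exclude each other by the value of $s$. The function $\operatorname{tr}A^2$ is constant because $A$ is parallel. It equals $s^2/24\ne0$ at points of type (a) and $0$ at points of type (b). So the same type occurs everywhere.

\emph{Type (b).} Here $s\equiv0$. If $\omega'\otimes\omega'=\omega\otimes\omega$ at a point, then $\omega'=c\omega$ with $c^2=1$, so there are exactly two square roots $\pm\omega$. Near a given point choose a smooth section $\xi$ of $\Lambda^+$ with $\langle A\xi,\xi\rangle\ne0$ and a smooth branch of its square root. Since $A\xi=\langle\omega,\xi\rangle\omega$ and $\langle A\xi,\xi\rangle=\langle\omega,\xi\rangle^2$, the section $A\xi/\langle A\xi,\xi\rangle^{1/2}$ is a smooth choice of $\omega$. Differentiating, $\nabla_u\omega\otimes\omega+\omega\otimes\nabla_u\omega=0$. Pairing both factors with $\xi$ gives $\langle\nabla_u\omega,\xi\rangle=0$, and then pairing one factor with $\xi$ gives $\nabla_u\omega=0$. This is (ii).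

\emph{Type (a).} Here $s^2$ is a nonzero constant, hence so is $s$. By \eqref{eq:weyl} it remains to prove $\nabla\operatorname{Ric}=0$. The tensor $C(u,v,w)=(\nabla_u\operatorname{Ric})(v,w)$ has two symmetries, one from the Bianchi identity and one from the eigenline of $A$; we show that they are incompatible unless $C=0$.

First, $C$ is totally symmetric. Contracting the second Bianchi identity gives
\[
\sum_j(\nabla_{e_j}R)(u,v,w,e_j)=C(u,v,w)-C(v,u,w),\qquad\sum_jC(e_j,u,e_j)=\tfrac12ds(u)=0 .
\]
On the other hand, differentiate \eqref{eq:weyl} using $\nabla W=0$ and $\nabla P=\frac12C$. The two terms containing the divergence of $P$ vanish, and the same contraction equals $\frac12\big(C(u,v,w)-C(v,u,w)\big)$. Hence $C(u,v,w)=C(v,u,w)$, and $C$ is symmetric in $v,w$ by definition.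

Second, the line bundle $\ker(A+\frac s6)$ is parallel and non-null. Take a local section $J$ with $\langle J,J\rangle=2$. Then $\nabla_uJ$ is a multiple of $J$ orthogonal to $J$, so $\nabla J=0$. By \eqref{eq:clifford}, $J^2=-\mathrm{Id}$, and $g(Jw,Jz)=g(w,z)$ as $J$ is skew: $J$ plays the role of the complex structure of a K\"ahler metric, except that it may be complex-valued. Each $R(u,v)$ commutes with $J$, so $R(u,v,Jw,Jz)=R(u,v,w,z)$. Pair symmetry gives $R(Ju,Jv)=R(u,v)$, and thus $R(u,Jv)=-R(Ju,v)$. For fixed $v,w$ let $Tu=R(u,v)w$. Then
\[
\operatorname{Ric}(Jv,w)=-\operatorname{tr}(TJ),\qquad\operatorname{Ric}(v,Jw)=\operatorname{tr}(JT)=\operatorname{tr}(TJ).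
\]
So $\operatorname{Ric}(Jv,w)=-\operatorname{Ric}(v,Jw)$, and $C(u,Jv,w)=-C(u,v,Jw)$ because $J$ is parallel.

By total symmetry, $J$ can be moved from any argument of $C$ to any other at the cost of a sign. Moving it around all three arguments,
\[
C(Ju,v,w)=-C(u,Jv,w)=C(u,v,Jw)=-C(Ju,v,w).
\]
So $C(Ju,v,w)=0$, and $C=0$ because $J$ is invertible. This is (i).
\end{proof}

\begin{remark}
If $g$ is definite, $A$ is a real symmetric operator for a positive definite inner product on the real self-dual forms. Then $\operatorname{tr}A^2>0$ and only (i) can occur, in agreement with the fact that ECS metrics are indefinite. In general, Proposition~\ref{prop:types} applied to both orientations shows that an oriented four-dimensional ECS manifold has $s\equiv0$, and that each of $W^\pm$ either vanishes or is locally the square of a parallel null form.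
\end{remark}

\section{Compact manifolds with parallel Weyl tensor}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}]
Let $(M,g)$ be compact and four-dimensional, with $\nabla W=0$ and $W\not\equiv0$. The hypotheses lift to a finite covering, and the conclusion descends from it. So we may assume that $M$ is oriented, passing to the orientation double covering if necessary. One of $W^\pm$ is not identically zero; after reversing the orientation if needed, it is $W^+$, and Proposition~\ref{prop:types} applies.

Suppose that (ii) holds. The form $\omega$ is defined only up to sign, while Theorem~\ref{thm:integral} needs a global form. The set of all square roots $\pm\omega$ of $W^+$ in the total space of $\Lambda^+$ is a two-fold covering of $M$, trivialized by the local sections in (ii). Let $\widetilde M$ be one of its components, with the pulled-back metric and orientation. It is compact, and the tautological section is a global, nowhere-zero, parallel, null, self-dual $2$-form $\omega$ on $\widetilde M$ with $W^+=\omega\otimes\omega$. Theorem~\ref{thm:integral} applies with $\lambda\equiv1$ and says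 that $\widetilde M$ has volume zero, which is absurd. Hence (i) holds.
\end{proof}

Theorem~\ref{thm:ECS} follows, as noted in the introduction. We close by locating the hypotheses.

\emph{Dimension four} enters through the splitting $\Lambda^2=\Lambda^+\oplus\Lambda^-$ into commuting three-dimensional Lie algebras, and through \eqref{eq:wedge}, which turns the pairing $\langle\omega,\eta\rangle=1$ into the volume form. For $n\geq5$ the analogue of Theorem~\ref{thm:ECS} is false.

\emph{Compactness} enters only through Stokes' theorem for \eqref{eq:exact}. On $\mathbb R^4$ the metrics \eqref{eq:firstECS} have $\lambda\equiv\frac12$; there \eqref{eq:exact} says that the volume form is exact, which is no contradiction.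

\emph{The condition $\nabla W=0$} is what makes $\lambda$ constant. A parallel null self-dual form alone does not force $W=0$ on a compact manifold, by Proposition~\ref{prop:torus} with $\psi$ nonconstant.

\emph{That $\omega$ is null} is needed in Theorem~\ref{thm:integral}: on $S^2\times S^2$ the sum $\xi_1^+$ of the area forms of the factors is parallel and self-dual, while $s\ne0$ and the trace-free $W^+\neq0$ is not a multiple of $\xi_1^+\otimes\xi_1^+$.

The argument uses no completeness assumption. It does not distinguish between signatures, nor between the ranks one and two of the Olszak distribution, which consists of the vectors $v$ with $v\wedge W(u,u',\cdot\,,\cdot)=0$ for all $u,u'$.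

\begin{thebibliography}{1}

\bibitem{DT}
Andrzej Derdzinski and Ivo Terek, \emph{Corrections of minor misstatements in several papers on ECS manifolds}, arXiv:2404.09766 (2024).

\end{thebibliography}
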